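# Entropy along a bending path: a near contact that comes and goes

## 1. Two discs that pass each other

Fix a real number $x$ slightly larger than $1.3$ and let $h$ decrease from a large value down to $2$. In the plane consider the fixed disc with center $1.5\,i$ and radius $0.3$, and the moving disc with center $x+i(h-0.9)$ and radius $1$. The distance of centers minus the sum of the radii is
$$\gamma(x,h)=\sqrt{x^2+(h-2.4)^2}-1.3. \tag{1}$$
As $h$ decreases to $2.4$, the discs approach each other until they are only $x-1.3$ apart. As $h$ decreases further to $2$, they separate again: $\gamma(1.3,2)=\sqrt{1.85}-1.3>0.06$. They never touch. One disc slides past the other.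

We are going to produce this motion by bending a hyperbolic plane in $\mathbb H^3$ along four lines. Use the upper half space $\mathbb H^3=\mathbb C\times(0,\infty)$ with $\partial\mathbb H^3=\hat{\mathbb C}$, and let $\mathbb H^2\subset\mathbb H^3$ be the vertical plane over $\mathbb R$, so $\partial\mathbb H^2=\hat{\mathbb R}$. "Upwards" means towards the side over $\{\mathrm{Im}\,z>0\}$. For a small $\varepsilon>0$ take four disjoint geodesics of $\mathbb H^2$ with endpoints
$$l_1:\ 1+\varepsilon u_1,\,1+\varepsilon v_1;\qquad l_2:\ 1+\varepsilon u,\,1+\varepsilon v;\qquad l_3:\ 0,\infty;\qquad l_4:\ -(1+\varepsilon p),\,-(1+\varepsilon q),$$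
where $u<u_1<v_1<v$ and $p<q$. Give them weights $\theta_1,\theta_2,\theta_4\in(0,\pi)$ and $\theta_3=\pi$, and at time $t$ bend upwards along $l_i$ by the exterior angle $t\theta_i$.

Bending along $l_3$ closes $\mathbb H^2$ like a book: the page over the negative reals turns towards the page over the positive reals, and at time $t$ the two rays enclose the angle $\psi=\pi(1-t)$. Look at the point $1$ with a magnifying glass of factor $1/\varepsilon$, and write $h=\psi/\varepsilon$. The turning page then looks like a nearly horizontal line at height about $h$, coming down. The lower page carries a small flap (bent at $l_2$), which carries a second flap (bent at $l_1$); the turning page carries one flap (bent at $l_4$). While $h$ runs through a bounded range, $t=1-\varepsilon h/\pi$ stays near $1$, so the three small flaps hardly change shape; only the height $h$ changes. A flat flap shows up in $\hat{\mathbb C}$ as an arc of a circle. With the right data, the second flap of the lower page lies on the fixed disc above, and the flap of the turning page on the moving disc. The four lines, with these data, are called the *window*.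

## 2. Bending paths, entropy, and what the window disproves

**Translation length and entropy.** Let $S$ be a closed oriented surface of genus $g\ge2$. For $\rho:\pi_1(S)\to\mathrm{PSL}_2(\mathbb C)$ and $\gamma\ne1$ put $\ell_\rho(\gamma)=\inf_{y\in\mathbb H^3}d(y,\rho(\gamma)y)$, and for $\rho$ quasi-Fuchsian
$$H(\rho)=\limsup_{L\to\infty}\frac1L\log\#\{[\gamma]\text{ nontrivial conjugacy class}:\ \ell_\rho(\gamma)\le L\}.$$

**Quasi-Fuchsian.** This means: $\rho$ is faithful with discrete image, the limit set is a Jordan curve, and each of the two complementary discs is preserved by the image. Example: for a Fuchsian $\rho_0$ the limit set is the circle $\hat{\mathbb R}$.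

**Bending map.** Let $\mathcal L$ be a locally finite family of disjoint geodesics of $\mathbb H^2$ with weights $\theta_l>0$. A *piece* is the closure of a component of the complement of $\bigcup\mathcal L$. A bending map along $t\mathcal L$ is a continuous $f:\mathbb H^2\to\mathbb H^3$ which is isometric on every piece $P$, with image in a plane, together with a unit normal $\nu_P$ of that plane for every $P$, such that: if $P,P'$ are adjacent along $l$, then $f|_{P\cup P'}$ arises from the isometric extension of $f|_P$ by rotating the $P'$-side about $f(l)$ by the angle $t\theta_l$ towards $\nu_P$, and the same rotation carries $\nu_P$ to $\nu_{P'}$. The condition is symmetric in $P,P'$. Adjacency makes the pieces a tree, so a bending map exists and is determined by its value and normal on one piece. Paths keep their length, so $f$ is $1$-Lipschitz. Example: one line with angle $\theta<\pi$ gives two half planes with interior dihedral angle $\pi-\theta$.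

If $\mathcal L$ is the lift of a *weighted multicurve* $\lambda$ (finitely many disjoint simple closed geodesics with positive weights) on $X=\mathbb H^2/\Gamma$, then for $\gamma\in\Gamma$ the map $f_t\circ\gamma$ is again a bending map for the same data. So $f_t\circ\gamma=\rho_t(\gamma)\circ f_t$ for a unique isometry $\rho_t(\gamma)$ respecting the normals. This $\rho_t$ is the bending of $\rho_0$ along $t\lambda$. For a general measured lamination $\lambda$, $\rho_t$ is likewise the holonomy of the plane pleated along the lift of $t\lambda$, normalized to be continuous in $t$. Let $t_0\in(0,\infty]$ be the first $t$ at which $\rho_t$ is not quasi-Fuchsian.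

The question comes from Pabitra Barman and Subhojoy Gupta, "Entropy and domination for quasi-Hitchin representations", arXiv:2608.27939 (2026).

**Conjecture.** $H(\rho_s)<H(\rho_t)$ for all $0\le s<t<t_0$, for every Fuchsian $\rho_0$ and every nonzero measured geodesic lamination $\lambda$.

We show that it is false.

**Theorem.** There is $s_0>1$ such that for every $\eta>0$ there is $g_0$ with the following property. For every genus $g\ge g_0$ there are a closed hyperbolic surface $X$ of genus $g$, a weighted multicurve $\lambda$ on $X$, and times $0<t_1<t_2<t_0$ with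
$$H(\rho_{t_1})\ge s_0,\qquad H(\rho_{t_2})<1+\eta.$$
In particular (take $\eta<s_0-1$) $H(\rho_{t_1})>H(\rho_{t_2})$ although $t_1<t_2<t_0$.

**Complement.** If $1<s_0'<s_0$, then for the same $t_1,t_2$ the inequalities $H(\rho_{t_1})>s_0'$, $H(\rho_{t_2})<1+\eta$, $t_2<t_0$ hold for all $(X',\lambda')$ in a nonempty open subset of $\mathcal T(S)\times\mathcal{ML}(S)$.

So monotonicity fails in every sufficiently large genus; small genera are not decided here. The Complement uses standard continuity theorems, and the Theorem does not depend on it.

The plan: put the window into a huge right-angled hyperbolic polygon and bend the reflection group of that polygon. At the grazing time $t_1$ the two nearly tangent circles force entropy at least $s_0$, a number that does not depend on the polygon. At the later time $t_2$ the near contact is gone, and since the bending lines are very sparse, the entropy is close to $1$.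

## 3. One line, two lines, and where monotonicity of distances stops

**Comparison with time $0$.** Let $\rho_t$ be bent along a weighted multicurve. Since $f_t$ is equivariant and $1$-Lipschitz, $d(f_ty,\rho_t(\gamma)f_ty)=d(f_ty,f_t\gamma y)\le d(y,\gamma y)$, so $\ell_{\rho_t}(\gamma)\le\ell_{\rho_0}(\gamma)$ for all $\gamma$, and $H(\rho_t)\ge H(\rho_0)$. A weak form of the conjecture therefore holds when $s=0$. For $0<s<t$ a sensible first attempt is to show in the same way that all distances $d(f_ty,f_ty')$ are nonincreasing in $t$.

**One line.** Bend along one line $l$, with interior angle $\phi\in(0,\pi]$. Let $y,y'$ lie on opposite sides of $l$ at distances $a,b$ from $l$, with feet at distance $s$ on $l$. In the hyperboloid model a point at distance $a$ from $l$, with foot at parameter $\sigma$ and in direction $\alpha$ around $l$, is $(\cosh a\cosh\sigma,\cosh a\sinh\sigma,\sinh a\cos\alpha,\sinh a\sin\alpha)$. Minus the Lorentz product of two such points gives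
$$\cosh d(fy,fy')=\cosh a\cosh b\cosh s-\sinh a\sinh b\cos\phi. \tag{2}$$
As $\phi$ decreases the distance decreases. The attempt works for one line.

**Two lines.** Let two lines have a common perpendicular $BC$ of length $d$, continue it beyond $B$ and $C$ by the length $a$ to points $A$ and $D$, and bend both lines in the same sense to the interior angle $\alpha$. The chain $ABCD$ stays in the plane $\Pi$ orthogonal to both lines. Let $\sigma$ be the signed distance of $A$ from the perpendicular bisector of $BC$ in $\Pi$. With $B=(1,0,0)$, $A=(\cosh a,\sinh a\cos\alpha,\sinh a\sin\alpha)$ and the unit normal $(\sinh\frac d2,\cosh\frac d2,0)$ of the bisector,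
$$\sinh\sigma=\sinh\tfrac d2\cosh a-\cosh\tfrac d2\sinh a\cos\alpha,\qquad d(A,D)=2|\sigma|. \tag{3}$$
(At $\alpha=\pi$ this gives $d(A,D)=2a+d$, as it should.) The distance decreases until $\sigma=0$. It then increases, but with $A$ beyond the bisector, so by symmetry the arms $AB$ and $CD$ cross on the bisector. In this planar configuration distances grow only after the bent plane has run into itself.

The window avoids the crossing because its flaps are displaced sideways by $x$. We return to the first attempt at the end of Section 4 with an explicit pair of points whose distance grows while $\rho_t$ remains quasi-Fuchsian.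

## 4. The window

Chordal distances are always taken in the coordinate $\zeta$ introduced in Step 2.

**Step 1: pieces and isometries.** The lines cut $\mathbb H^2$ into closed pieces $P_0,\dots,P_4$, with $l_i$ between $P_{i-1}$ and $P_i$. Let $F_a\subset\hat{\mathbb R}$ be the closed ideal boundary of $P_a$; so $F_a\cap F_b=\emptyset$ if $|a-b|\ge2$. Let $E_l(\theta)$ be the rotation about $l$ by the angle $\theta$ that turns the ideal interval on the side of $l$ not containing $P_2$ upwards. For $t\in[0,1)$ the bending map $f^0_t$ with exterior angles $t\theta_i$, equal to the identity on $P_2$ and with upward normal there, is $g_a(t)$ on $P_a$, where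
$$g_2=\mathrm{id},\quad g_1=E_{l_2}(t\theta_2),\quad g_0=g_1E_{l_1}(t\theta_1),\quad g_3=E_{l_3}(t\pi),\quad g_4=g_3E_{l_4}(t\theta_4). \tag{4}$$
Put $F_a(t)=g_a(t)F_a$ and $J_t=\bigcup_aF_a(t)$. The same formulas define these objects at $t=1$.

**Step 2: magnified coordinates.** We want coordinates in which the small flaps do not depend on $\varepsilon$. Let $\zeta=(z-1)/\varepsilon$. Near $-1$ write the unbent point as $z=-(1+\varepsilon\omega)$. Since $E_{l_3}(t\pi)z=e^{-i\pi t}z$, with $\psi=\pi(1-t)$ the bent point is $e^{i\psi}(1+\varepsilon\omega)$, that is,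
$$\zeta=\frac{e^{i\psi}-1}\varepsilon+e^{i\psi}\omega. \tag{5}$$
Put $h=\psi/\varepsilon$. The bendings along $l_1,l_2$ in the coordinate $\zeta$, and along $l_4$ in the coordinate $\omega$, are given by $u_1,v_1,u,v,p,q,\theta_i,t$ alone. As $\omega=-(z+1)/\varepsilon$, upwards in $z$ is downwards in $\omega$, so bending along $l_4$ turns $[p,q]$ into $\{\mathrm{Im}\,\omega<0\}$. Let $U_1(t),U_2(t)$ be the images of $\{\mathrm{Im}\,\zeta<0\}$ under $g_1(t),g_0(t)$, and let $V(t)$ be the image of $\{\mathrm{Im}\,\omega>0\}$ under the bending about $l_4$, placed by (5). Then $F_1(t)\subset\partial U_1(t)$, $F_0(t)\subset\partial U_2(t)$, $F_4(t)\subset\partial V(t)$.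

**Step 3: from discs to lines and weights.** It is easier to prescribe discs than lines, so we need a dictionary. Let $w=(\zeta-u)/(v-\zeta)$. This preserves the upper half plane, sends $(u,v)$ to $\mathbb R_+$ and $\infty$ to $-1$; the lower half plane is $\{-\pi<\arg w<0\}$, and $E_{l_2}(\theta)$ is $w\mapsto e^{i\theta}w$. For $0<\theta<\pi$ the image of the lower half plane is $\{\theta-\pi<\arg w<\theta\}$, whose closure omits $w=-1$. So it is a bounded disc in the $\zeta$-plane; its boundary passes through $u,v$, and its upper arc is the image of $[u,v]$ and makes the angle $\theta$ with $[u,v]$. If the radius is $r$, the center has height $-r\cos\theta$. In the $\omega$-plane the picture is upside down: the height is $+r\cos\theta_4$.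

Conjugating by $g_1(t)$, for $t\in(0,1]$ the open arc of $F_0(t)$ is $\partial U_2(t)\setminus\overline{U_1(t)}$, and $t\theta_1$ is the angle of the crescent $U_2(t)\setminus U_1(t)$. Conversely, suppose $U_1(1)$ and a disc $U_2$ are given whose boundary circles cross and for which $\partial U_1(1)\cap U_2$ lies in the image of $(u,v)$. Pulling back by $g_1(1)$, the crossing points become $u_1<v_1$ in $(u,v)$, and $U_2$ becomes a disc meeting $\hat{\mathbb R}$ in $(u_1,v_1)$. In the coordinate $(\zeta-u_1)/(v_1-\zeta)$ this is a half plane $\{\theta-\pi<\arg<\theta\}$ with a unique $\theta\in(0,\pi)$. So $U_2=U_2(1)$ for $\theta_1=\theta$.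

**Step 4: the data.** Let $x\in[1.2,1.4]$ be a parameter. At $t=1$ require:

* $U_1$ has center $x_1+0.95i$ and radius $1$, $x_1=-\sqrt{1.25^2-0.55^2}=-\sqrt{1.26}\approx-1.1225$. So $\cos\theta_2=-0.95$ and $u,v=x_1\mp\sqrt{1-0.95^2}$.
* $U_2$ has center $1.5i$ and radius $0.3$. The distance of the centers of $U_1,U_2$ is $\sqrt{1.26+0.55^2}=1.25\in(0.7,1.3)$, so the circles cross. As $\overline{U_2}\subset\{\mathrm{Im}\ge1.2\}$, the arc $\partial U_1\cap U_2$ lies on the upper arc of $\partial U_1$. By Step 3 this defines $u_1,v_1,\theta_1$.
* $V$, in the $\omega$-plane, has center $x-0.9i$ and radius $1$. So $\cos\theta_4=-0.9$ and $p,q=x\mp\sqrt{0.19}$.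

At $t=1$: $\overline{U_1}\subset\{\mathrm{Re}\le-0.12,\ \mathrm{Im}\le1.95\}$ and $\overline{U_2}\subset\{|\mathrm{Re}|\le0.3,\ 1.2\le\mathrm{Im}\le1.8\}$. Only $l_4$ depends on $x$, and in $\omega$ it does so by translation.

The double flap must not hit the page it stands on. We know this at $t=1$; the next lemma carries it to all earlier times.

**Lemma 1.** For all $t\in[0,1]$, $F_0(t)\cap(\hat{\mathbb R}\setminus(u,v))=\emptyset$ in the $\zeta$-coordinate.

*Proof.* The lines $l_1,l_2$ have a common perpendicular segment $c$. Let $\Pi\supset c$ be the plane orthogonal to $\mathbb H^2$. Then $l_1,l_2\perp\Pi$, and rotations about them preserve $\Pi$. Let $P\subset\mathbb H^2$ be the closed half plane bounded by $l_2$ with ideal boundary $\hat{\mathbb R}\setminus(u,v)$, and $P_0(t)=g_0(t)P_0$. Since $\mathbb H^2$ is foliated by the geodesics orthogonal to the line through $c$, and $g_0(t)$ preserves $\Pi$, both $P$ and $P_0(t)$ are unions of geodesics orthogonal to $\Pi$, through the points of closed rays $a_2$ and $a_0(t)$ in $\Pi$. These rays issue from the two ends of the segment $g_1(t)c$ of length $d(l_1,l_2)>0$. After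 applying $g_1(t)^{-1}$ the segment is $c$, and the rays are the two continuations of $c$, turned upwards by $t\theta_2$ and $t\theta_1$. So they lie on the same side of the segment, with interior angles $\pi-t\theta_2$ and $\pi-t\theta_1$.

Orthogonal projection to $\Pi$, extended to the closed ball, maps the closed half planes (ideal points included) to the closed rays (ideal points included). So if the ideal arcs meet at time $t$, the closed rays meet. At $t=0$ the claim is clear. Suppose the closed rays meet at some $t\in(0,1]$. With the segment they form a triangle, possibly with an ideal apex, with base angles in $(0,\pi)$. Decrease first one base angle, then the other: the turned ray enters the triangle and must leave it through the side on the other ray. So the rays still meet when the base angles are $\pi-\theta_2,\pi-\theta_1$, that is, at $t=1$. Then either they share an ideal point, which lies in both ideal arcs, or they share a point of $\Pi$; then both half planes contain the geodesic orthogonal to $\Pi$ through it, whose endpoints lie in both ideal arcs. But $F_0(1)\subset\{\mathrm{Im}\ge1.2\}$ is bounded, and the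 other arc lies in $\hat{\mathbb R}$. Contradiction. $\square$

(The proof also shows that in a two-line window a contact, once made, persists under further bending.)

**Step 5: the bound $M$ and the time $t_2$.** By Lemma 1, $\infty\notin F_0(t)$ in the $\zeta$-coordinate. The arc $F_1(t)$ lies in the image of $[u,v]$ under a rotation about $l_2$ by an angle $<\pi$, which is bounded; the same holds for the $\omega$-image of $F_4$. By compactness there is $M\ge2$, independent of $\varepsilon$, with
$$F_0(t)\cup F_1(t)\subset\{|\zeta|\le M\},\qquad \omega\text{-image of }F_4\subset\{|\omega|\le M\}\qquad(t\in[0,1],\ x\in[1.2,1.4]).$$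
Put $h_{\max}=2\pi M$ $(>10)$ and $t_2=1-2\varepsilon/\pi$; so $t_2$ corresponds to $h=2$, and $t\in[0,t_2]$ to $h\in[2,\pi/\varepsilon]$.

**Step 6: the choice of $\varepsilon$.** This step makes the motion of Section 1 literal up to small errors. For $2\le h\le h_{\max}$ we have $t=1-\varepsilon h/\pi\to1$ uniformly as $\varepsilon\to0$, so $U_1(t)$, $U_2(t)$ and the $\omega$-disc of $V(t)$ converge to their positions at $t=1$. Since $(e^{i\varepsilon h}-1)/\varepsilon=ih+O(\varepsilon)$, $V(t)$ converges in the $\zeta$-plane to the disc with center $x+i(h-0.9)$ and radius $1$. **Fix** $\varepsilon>0$ so small that $\varepsilon M<1$, $\varepsilon h_{\max}<1/100$, $1+\varepsilon u>0$, $1+\varepsilon p>0$, and for all $x\in[1.2,1.4]$ and $2\le h\le h_{\max}$: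

* $\overline{U_1(t)}\subset\{\mathrm{Re}<-0.1,\ \mathrm{Im}<1.96\}$;
* center and radius of $U_2(t)$ in $\zeta$, of $V(t)$ in $\zeta$, and of the $\omega$-disc of $V(t)$ each differ by at most $10^{-3}$ from $(1.5i,\,0.3)$, $(x+i(h-0.9),\,1)$ and $(x-0.9i,\,1)$ respectively;
* $(1-\varepsilon M)\sin(\varepsilon h)/\varepsilon>1.97$.

**Lemma 2.** Let $x\in[1.2,1.4]$ and $t\in[0,t_2]$.
(a) Arcs $F_a(t),F_b(t)$ with $|a-b|\ge2$, $(a,b)\ne(0,4)$, are disjoint; those with $|a-b|=1$ meet only in the endpoints of their common line.
(b) If $h\ge h_{\max}$, then $F_0(t)$ and $F_4(t)$ have $\zeta$-distance $\ge2M$.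
(c) If $2\le h\le h_{\max}$, let $\mathrm{gap}(x,h)$ be the distance of the centers minus the sum of the radii of $U_2(t),V(t)$ in $\zeta$. Then $|\mathrm{gap}(x,h)-\gamma(x,h)|\le0.005$.

*Proof.* Adjacent arcs: up to an isometry this is bending along a single line by an angle $t\theta_i<\pi$. The pair $(0,2)$ is Lemma 1, since $F_2\subset\hat{\mathbb R}\setminus(u,v)$. In (c) the two centers and two radii contribute an error of at most $4\cdot10^{-3}$.

*The case $h\ge h_{\max}$.* In the $z$-plane $F_0\cup F_1\subset\bar B(1,\varepsilon M)$, $F_4\subset\bar B(e^{i\psi},\varepsilon M)$, $F_2\subset[0,\infty]$ and $F_3\subset e^{i\psi}[0,\infty]$, with $\psi\in[2\pi M\varepsilon,\pi]$. First, $|e^{i\psi}-1|=2\sin(\psi/2)\ge2\psi/\pi\ge4\varepsilon M$. So $F_4$ has distance at least $2\varepsilon M$ from $F_0\cup F_1$; in $\zeta$ this is $2M$. This gives (b) and the pair $(1,4)$. Second, the distance of $1$ from the ray $\arg z=\psi$ is $1$ if $\psi\ge\pi/2$ and $\sin\psi\ge2\psi/\pi$ otherwise, so it is at least $\min(1,4\varepsilon M)>\varepsilon M$; the same holds for $e^{i\psi}$ and $[0,\infty)$. This gives $(0,3),(1,3),(2,4)$.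

*The case $2\le h\le h_{\max}$.* A point $z=re^{i\psi}$ of $F_3(t)$ with $|\zeta|\le M$ has $r\ge1-\varepsilon M$, so $\mathrm{Im}\,\zeta=r\sin(\varepsilon h)/\varepsilon>1.97$. But $F_0(t)\cup F_1(t)\subset\{|\zeta|\le M,\ \mathrm{Im}<1.96\}$. This gives $(0,3),(1,3)$. The disc $\overline{V(t)}$ lies in $\{\mathrm{Re}\ge x-1-0.002>0\}$, so it misses $\overline{U_1(t)}\supset F_1(t)$; and in $\{\mathrm{Im}\ge0.1-0.002>0\}$, so it misses $F_2(t)\subset\hat{\mathbb R}$. $\square$

**Step 7: the critical parameter $x^*$.** We tune $x$ so that the two discs almost touch. Let $\mu(x)=\min_{2\le h\le h_{\max}}\mathrm{gap}(x,h)$, a continuous function. By Lemma 2(c), $\mu(1.29)\le\mathrm{gap}(1.29,2.4)\le-0.01+0.005<0$, and $\mu\ge0.01-0.005>0$ on $[1.31,1.4]$. Let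
$$x^*=\max\{x\in[1.2,1.4]:\mu(x)\le0\}\in[1.29,1.31).$$
Then $\mu(x^*)=0$, $\mu>0$ on $(x^*,1.4]$, and $\mu(x)\to0$ as $x\downarrow x^*$. Also $\mu(x)\le\mathrm{gap}(x,2.4)<2M$. Hence for $x\in(x^*,1.4]$, by Lemma 2, $J_t$ is a Jordan curve for every $t\in[0,t_2]$, and
$$\mathrm{dist}_\zeta(F_0(t),F_4(t))\ge\mu(x)\qquad(t\in[0,t_2]). \tag{6}$$
For all $x\in[x^*,1.4]$ we have $\mathrm{gap}(x,2)\ge\sqrt{1.29^2+0.16}-1.305>0.04$. So **at the time $t_2$ the curve $J_{t_2}$ is a Jordan curve also for $x=x^*$.**

**Step 8: the grazing time $t_1$.** We check that the near contact happens inside the arcs, away from their ends. Let $h_1=h_1(x)$ minimize $\mathrm{gap}(x,\cdot)$ on $[2,h_{\max}]$, and $t_1=t_1(x)=1-\varepsilon h_1/\pi$. Let $x>x^*$ with $\mu(x)<0.001$. By Lemma 2(c), $\sqrt{x^2+(h_1-2.4)^2}\le1.306$, so $(h_1-2.4)^2\le1.306^2-1.29^2<0.21^2$. Hence $h_1>2$ and $0<t_1<t_2$. The vector from the center of $U_2(t_1)$ to that of $V(t_1)$ has length $\le0.001+1.3+0.002=1.303$ and real part $\ge1.29-0.002=1.288$. So the corresponding unit vector $e$ has real part $\ge0.98$ and imaginary part of modulus $\le0.2$.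

The closest point of $\overline{U_2(t_1)}$ to $\overline{V(t_1)}$ has $\mathrm{Re}\,\zeta\ge-0.001+0.299\cdot0.98>0.2$, while $\overline{U_1(t_1)}\subset\{\mathrm{Re}<-0.1\}$ contains the endpoints of $F_0(t_1)$. So it lies in the open arc $F_0(t_1)=\partial U_2(t_1)\setminus\overline{U_1(t_1)}$, at distance $\ge0.3$ from its endpoints. The closest point of $\overline{V(t_1)}$ has $\omega$-coordinate (center) $-$ (radius)$\,\cdot e^{-i\psi}e$. As $\psi<0.01$, $|\mathrm{Im}(e^{-i\psi}e)|\le0.21$, so $\mathrm{Im}\,\omega\le-0.9+0.001+0.21\cdot1.001<-0.5$. The open arc $F_4$ is the part of the boundary of the $\omega$-disc in $\mathrm{Im}\,\omega<0$, with endpoints on $\mathrm{Im}\,\omega=0$. So this closest point lies in the open arc $F_4(t_1)$, at distance $\ge0.5$ from its endpoints.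

**Step 9: Lipschitz constants and $\kappa$.** Small discs attached to the arcs at time $t_1$ must stay small at all times. In the $\zeta$-coordinate $g_0(t)g_0(t')^{-1}$ does not depend on $x$, is continuous in $(t,t')\in[0,1]^2$, and maps the compact set $F_0(t')\subset\mathbb C$ onto $F_0(t)\subset\mathbb C$. Write it as $(\mathbf a\zeta+\mathbf b)/(\mathbf c\zeta+\mathbf d)$ with determinant $1$. Then $|\mathbf c\zeta+\mathbf d|>0$ on the compact set $\{(t,t',\zeta):\zeta\in F_0(t')\}$, so it is bounded below on an $r_1$-neighborhood of $F_0(t')$, uniformly; its inverse square is the derivative. So there are $r_1>0$, $\Lambda_1\ge1$ such that $g_0(t)g_0(t')^{-1}$ maps any disc of diameter $d\le r_1$ meeting $F_0(t')$ to a set of diameter $\le\Lambda_1d$. The same holds for $g_4(t)g_4(t')^{-1}$ and $F_4$, with constants independent of $x$, because $x$ acts by translation in $\omega$ and (5) is a Euclidean isometry. **Fix** $\kappa=\min\{1/10,\,1/(9\Lambda_1)\}$.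

**Step 10: the contact, magnified.** For $x>x^*$ with $\mu=\mu(x)<0.001$, let $\mathcal S$ be the orientation-preserving similarity of the $\zeta$-plane with factor $1/\mu$ that sends the closest point of $\overline{U_2(t_1)}$ to $0$ and that of $\overline{V(t_1)}$ to $i$. Let $r_U,r_V$ be the radii of $U_2(t_1),V(t_1)$. Then $\mathcal SU_2(t_1)$ and $\mathcal SV(t_1)$ are discs of radii $r_U/\mu$ and $r_V/\mu$, tangent to $\mathbb R$ at $0$ from below and to $\mathbb R+i$ at $i$ from above. With $c=\mu/(2r_U)$ and $c'=\mu/(2r_V)$ let
$$T_A(w)=\frac w{1+icw},\qquad T_B(w)=i+\frac{w-i}{1-ic'(w-i)}.$$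
$T_A$ fixes $0$ with derivative $1$ and sends $\infty$ to $-2ir_U/\mu$, so it maps $\{\mathrm{Im}<0\}$ onto $\mathcal SU_2(t_1)$. Likewise $T_B$ maps $\{\mathrm{Im}>1\}$ onto $\mathcal SV(t_1)$. As $\mu\to0$, $T_A,T_B\to\mathrm{id}$ locally uniformly on $\mathbb C$. In this magnification the near contact always looks the same: two nearly straight lines at distance $1$.

**Where the first attempt breaks.** For $\mu$ small, $\mathcal S^{-1}T_A([-1,1])$ is an arc of diameter $O(\mu)$ in $\partial U_2(t_1)$ which contains the closest point, so it lies in $F_0(t_1)$. Hence the geodesic spanned by its endpoints lies in $g_0(t_1)P_0$, and in particular $T_A(0,1)$, read in the coordinate $\mathcal S\zeta$, is $f^0_{t_1}(y)$ for some $y\in P_0$. Similarly $T_B(i,1)=f^0_{t_1}(y')$ with $y'\in P_4$. As $x\downarrow x^*$, $d(f^0_{t_1}y,f^0_{t_1}y')\to d((0,1),(i,1))=\mathrm{arccosh}\,\tfrac32$. On the other hand $f^0_{t_1}y$ lies on the hemisphere over a circle of $\zeta$-diameter $\le3\mu$ bounding a disc that meets $F_0(t_1)$. By Step 9, $f^0_{t_2}y$ lies on a hemisphere over a disc of diameter $\le3\Lambda_1\mu$ meeting $F_0(t_2)$; likewise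 for $y'$ and $F_4(t_2)$. These arcs are at distance $>0.04$. So, in the upper half space over the $\zeta$-plane, the two points have heights $O(\mu)$ and horizontal distance $>0.03$, and $d(f^0_{t_2}y,f^0_{t_2}y')\to\infty$. Distances in $\mathbb H^3$ are therefore not monotone in $t$, even though $J_t$ is a Jordan curve on all of $[0,t_2]$. We now turn this effect into entropy.

## 5. Orthogonal chains of circles and the constant $s_0$

In the magnified picture we place many small circles, centered on the two lines, and use the reflections in them. Let $C_j$ $(j\in\mathbb Z)$ be the circle with center $\sqrt2\kappa j$ and radius $\kappa$, and $r_j$ the reflection of $\mathbb H^3$ in it. The squared distance of consecutive centers is $2\kappa^2=\kappa^2+\kappa^2$, so consecutive circles are orthogonal; other pairs bound disjoint closed discs, as $2\sqrt2\kappa>2\kappa$. Let $A_N=\langle r_j:|j|\le N\rangle$, $A_\infty=\bigcup_NA_N$. Let $C_j'=C_j+i$, with reflections $r_j'$ and groups $A_N',A_\infty'$, and $o=(i/2,1)\in\mathbb H^3$.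

Recall Poincaré's theorem for reflection groups: if finitely many planes bound a polyhedron in $\mathbb H^n$ and any two of them which cross do so orthogonally, along a codimension-two face, then the reflections generate a discrete group for which the polyhedron is a *strict fundamental domain* (every orbit meets it in exactly one point, and stabilizers are generated by the reflections in the sides through the point). The group is presented by $r_s^2=1$ and $(r_sr_{s'})^2=1$ for crossing planes. Such a group is a *right-angled Coxeter group*. Example: two non-crossing planes give the infinite dihedral group.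

Each $A_N$ preserves a plane, the one over $\mathbb R$. The next lemma says that the infinite chain still has the full exponent $1$.

**Lemma 3.** $\sum_{a\in A_\infty}e^{-d(o,ao)}=\infty$.

*Proof.* By the triangle inequality we may replace $o$ by $o'=(0,1)$, which lies in the vertical plane over $\mathbb R$. Identify this plane with $U=\{\mathrm{Im}\,z>0\}$, $o'=i$. Let $Q_\infty=\{z\in U:|z-\sqrt2\kappa j|>\kappa\ \forall j\}$; it contains $o'$ since $\kappa\le1/10$. Every real number is within $\kappa/\sqrt2$ of some $\sqrt2\kappa j$, so $\mathrm{Im}\,z\ge\kappa/\sqrt2$ on $\overline{Q_\infty}$. Each $a\in A_\infty$ lies in some $A_N$, which has the closed exterior of its circles as strict fundamental domain. Hence $A_\infty o'\cap\overline{Q_\infty}=\{o'\}$, and $o'$ has trivial stabilizer.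

Suppose the sum converges. Then the orbit $A_\infty o'$ is locally finite. Put
$$G(z)=\sum_{a\in A_\infty}\log\left|\frac{z-\overline{ao'}}{z-ao'}\right|=\sum_{a}-\log\tanh\frac{d(z,ao')}2 .$$
Since $-\log\tanh(d/2)\sim2e^{-d}$, this converges locally uniformly off the orbit. $G$ is positive, $A_\infty$-invariant, harmonic off the orbit, with a logarithmic pole at $o'$. By invariance under reflections its normal derivative vanishes on the smooth part of $\partial Q_\infty$. Let $\Omega=Q_\infty\setminus\bar B(o',\tau)$, with $\tau$ so small that on $\partial B(o',\tau)$ the derivative $\partial_\nu G$ in the direction out of $\Omega$ (towards $o'$) is positive.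

For $R>2$ let $\chi=1$ on $|z|\le R$, $\chi=2-\log|z|/\log R$ on $R\le|z|\le R^2$, and $\chi=0$ beyond. The support of $\chi$ in $\overline{Q_\infty}$ is compact in $U$, because $\mathrm{Im}\,z$ is bounded below there. Green's formula with the test function $\chi^2/G$ gives
$$\int_\Omega\nabla(\chi^2/G)\cdot\nabla G=\int_{\partial B(o',\tau)}\frac1G\,\partial_\nu G\ge0 .$$
The integrand on the left is $2\chi\nabla\chi\cdot\nabla\log G-\chi^2|\nabla\log G|^2$. So, with $I=\int_\Omega\chi^2|\nabla\log G|^2<\infty$ and Cauchy–Schwarz, $I\le2\int_\Omega\chi\nabla\chi\cdot\nabla\log G\le2\sqrt I\,(\int_U|\nabla\chi|^2)^{1/2}$, and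
$$I\le4\int_U|\nabla\chi|^2=\frac4{\log^2R}\int_R^{R^2}\frac{\pi r\,dr}{r^2}=\frac{4\pi}{\log R}\to0\qquad(R\to\infty).$$
Hence $\nabla G=0$ on $\Omega$, contradicting $\partial_\nu G>0$ on $\partial B(o',\tau)$. $\square$

By Lemma 3 there is a finite $E\subset A_\infty\setminus\{1\}$ with $\sum_Ee^{-d(o,ao)}>1$. By continuity there is $s_0>1$ with
$$\sum_{a\in E}e^{-s_0d(o,ao)}>1, \tag{7}$$
and $E\subset A_N$ for some $N\ge1$. The isometry induced by $z\mapsto\bar z+i$ fixes $o$ and conjugates $r_j$ to $r_j'$, so (7) also holds for the corresponding $E'\subset A_N'\setminus\{1\}$. **Fix $N,E,E',s_0$.** They depend on the window only.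

## 6. The window at time $t_2$ is non-degenerate, uniformly

**Lemma 4.** There is $C\ge0$ such that $d(f^0_{t_2}y,f^0_{t_2}y')\ge d(y,y')-C$ for all $x\in[x^*,1.4]$ and $y,y'\in\mathbb H^2$.

*Proof.* *One line.* For one line with interior angle $\phi\in(0,\pi]$ and $y,y'$ on opposite sides, put $k=\max(0,\cos\phi)<1$. By (2),
$$\cosh d(fy,fy')\ge(1-k)\cosh a\cosh b\cosh s\ge\tfrac{1-k}2(\cosh a\cosh b\cosh s+\sinh a\sinh b)=\tfrac{1-k}2\cosh d(y,y'),$$
the last equality being (2) with $\phi=\pi$. Hence $d(fy,fy')\ge d(y,y')-\log\frac4{1-k}$.

*General case.* Recall the Gromov product $(y|z)_p=\frac12\bigl(d(p,y)+d(p,z)-d(y,z)\bigr)$; it is $0$ if $p$ lies on the segment $yz$, and it is at most $\min\{d(p,y),d(p,z)\}$. In $\overline{\mathbb H^3}$, if products based at a bounded point tend to infinity, then along a subsequence both sequences converge to the same ideal point.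

If the lemma fails, there are $x_n\to x$ in $[x^*,1.4]$ and $y_n,y_n'$ with $d(y_n,y_n')-d(f_ny_n,f_ny_n')\to\infty$, where $f_n=f^0_{t_2}$ for $x=x_n$. Fix $o_1\in\mathbb H^2$. Each piece contains a point at distance at most some $C''$ from $o_1$, for all $n$. Since $f_n$ is $1$-Lipschitz and isometric on pieces, going through such a point of the piece of $y$ gives $|d(f_no_1,f_ny)-d(o_1,y)|\le2C''=:C'$ for all $n,y$. So
$$2(f_ny_n|f_ny_n')_{f_no_1}\ge d(o_1,y_n)+d(o_1,y_n')-2C'-d(f_ny_n,f_ny_n')\ge d(y_n,y_n')-d(f_ny_n,f_ny_n')-2C'\to\infty.$$
Along a subsequence $f_ny_n$ and $f_ny_n'$ tend to the same $\xi\in\hat{\mathbb C}$, while $y_n\to\xi_1$, $y_n'\to\xi_2$ in $\partial\mathbb H^2$. Along a further subsequence $y_n$ lies in the $a$-th piece for a fixed $a$. As pieces and isometries converge, $\xi_1$ lies in the limit $F_a$, and $f_ny_n\to g_a(t_2)\xi_1=\hat f(\xi_1)$, where $\hat f$ is the boundary map of $f^0_{t_2}$ for the limit parameter $x$. Likewise $\hat f(\xi_2)=\xi$. As $J_{t_2}$ is a Jordan curve for this $x$ (Step 7), $\hat f$ is injective, and $\xi_1=\xi_2$. If $\xi_1$ is not an endpoint of a line, $y_n,y_n'$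 lie in one piece for large $n$ and the difference is $0$. If it is an endpoint of $l_i$, they lie for large $n$ in the two pieces adjacent to $l_i$, and the one-line estimate with $\phi=\pi-t_2\theta_i>0$ bounds the difference. Contradiction. $\square$

**Choice of $L$ and $R'$.** Let $\delta_0$ be a constant with $(y|z)_p\ge\min\{(y|y')_p,(y'|z)_p\}-\delta_0$ in $\mathbb H^3$. Given $\eta>0$ (without loss of generality $\eta<s_0-1$), choose $L>2C+2\delta_0$ with
$$\Bigl(1-\frac{2C+2\delta_0}L\Bigr)^{-1}<1+\eta, \tag{8}$$
and then $R'\ge2L$ so large that $\varphi:=\arcsin(1/\cosh2R')$ satisfies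
$$2\varphi<\min_i(\pi-t_2\theta_i). \tag{9}$$
The right side is positive; for instance $\pi-t_2\theta_3=2\varepsilon$. The number $R'$ will be the scale on which the copies of the window are kept apart.

## 7. A right-angled polygon containing the window and two contact chains

**Lemma 5.** There is $\tau=\tau(R')>0$ such that an interval $I\subset\hat{\mathbb R}$ of chordal diameter $|I|\le\tau\,\mathrm{dist}(I,\{e,e'\})$ spans a geodesic at distance $\ge2R'$ from the geodesic $ee'$.

*Proof.* Let $y,y'$ be the endpoints of $I$ and $X=\frac{|y-y'||e-e'|}{|y-e||y'-e'|}$ in chordal distances; this is Möbius invariant. Since $|e-e'|\le|e-y|+|y-y'|+|y'-e'|$,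
$$X\le|I|\Bigl(\frac1{|y-e|}+\frac1{|y'-e'|}+\frac{|I|}{|y-e||y'-e'|}\Bigr)\le2\tau+\tau^2.$$
As $I$ avoids $e,e'$, we can normalize $e=0$, $e'=\infty$, $\{y,y'\}=\{b,b'\}$ with $0<b<b'$. Then $X$ is $\frac{b'-b}b$ or $\frac{b'-b}{b'}$, so $\frac{b'+b}{b'-b}\ge\frac{2-X}X$. The tangent from $0$ to the semicircle over $(b,b')$ makes with $\mathbb R_+$ the angle $\arcsin\frac{b'-b}{b'+b}$, and a ray at angle $\varphi'$ from $\mathbb R_+$ consists of points at distance $D$ from $ee'$ with $\cosh D=1/\sin\varphi'$. So
$$\cosh d=\frac{b'+b}{b'-b} \tag{10}$$
for the distance $d$ of the two geodesics, which is large if $\tau$ is small. $\square$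

**Contact chains.** These carry the circles $C_j,C_j'$ of Section 5 into the window. Let $\mu=\mu(x)$ be small, and consider the circles $\mathcal S^{-1}T_A(C_j)$, $|j|\le N$. Since $C_j\perp\mathbb R$, they are orthogonal to $\partial U_2(t_1)$. As $T_A\to\mathrm{id}$, for $\mu$ small they bound round discs in $\mathbb C$ (the images of the discs bounded by the $C_j$) of $\zeta$-diameter $\le3\kappa\mu$; consecutive circles are orthogonal and the others bound disjoint closed discs. With $c_N=\sqrt2\kappa N+\kappa$, the arc $\mathcal S^{-1}T_A([-c_N,c_N])$ has diameter $O(\mu)$ and contains the closest point, so by Step 8 it lies in the open arc $F_0(t_1)$. Hence the images of the discs under $g_0(t_1)^{-1}$ are round discs orthogonal to $\hat{\mathbb R}$ that meet it in intervals $I^A_j\subset F_0$. Similarly $\mathcal S^{-1}T_B(C_j')$ and $g_4(t_1)^{-1}$ define intervals $I^B_j\subset F_4$. By Step 9 (with $t=0$, $t'=t_1$) these intervals have length $O(\mu)$. By Step 8 and uniform continuity of $g_0(t),g_4(t)$, their chordal distance from all endpoints of the $l_i$ is bounded below as $x\downarrow x^*$.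

**Lemma 6.** For $x>x^*$ sufficiently close to $x^*$ and any $\beta>0$ there is a compact right-angled polygon $Q\subset\mathbb H^2$ whose sides $s$ span geodesics cutting off intervals $I_s\subset\hat{\mathbb R}$ (away from $Q$; non-adjacent sides have disjoint closed intervals) such that:

1. for each $i$, exactly two sides $s_i^\pm$ cross $l_i$, orthogonally, with $I_{s_i^\pm}$ containing the endpoints of $l_i$; every other side $s$ satisfies $d(s,l_i)\ge2R'$, also for the geodesic it spans, and $I_s$ contains no endpoint of $l_i$;
2. the $I^A_j$ and $I^B_j$ $(|j|\le N)$ are intervals of sides, consecutive ones adjacent, and no $A$-side is adjacent to a $B$-side;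
3. all other intervals $I_s$ have length $\le\beta$.

The number of sides is even, and can be any sufficiently large even integer.

*Proof.* **Step 1: blocks.** Around each of the $8$ endpoints $e$ of the $l_i$ choose an interval $I(e)$ of length $\le\beta$ cut off by a geodesic orthogonal to the line ending at $e$, so small that the closures of these intervals are pairwise disjoint and disjoint from all $I^A_j,I^B_j$, and that the geodesics are at distance $\ge2R'$ from the other lines (Lemma 5). Together with the union of the $I^A_j$ and the union of the $I^B_j$ we get $10$ disjoint closed blocks. By Lemma 5 the chain intervals satisfy (1) for $\mu$ small.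

**Step 2: filling the gaps.** In each of the $10$ complementary gaps, bounded by end intervals $K_0,K_{m+1}$ of the neighboring blocks, choose in order disjoint tiny closed intervals $K_1,\dots,K_m$ $(m\ge1)$ with tiny gaps between $K_r$ and $K_{r+1}$, $0\le r\le m$. The common perpendicular of the geodesics of $K_r$ and $K_{r+1}$ crosses both, so it has one endpoint in the interior of $K_r$ and one in the interior of $K_{r+1}$. Let $O_r\subset K_r\cup\text{gap}\cup K_{r+1}$ be the interval it cuts off that covers the closed gap. Consecutive members of $K_0,O_0,K_1,\dots,O_m,K_{m+1}$ are orthogonal.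

**Step 3: non-consecutive intervals have disjoint closures.** Suppose $O,\tilde O$ are two of our intervals orthogonal to the same interval $K$ and containing different endpoints of $K$. This covers: $O_{r-1},O_r$ with $K=K_r$; $O_0$ and the member preceding $K_0$ in its chain block; and, if the block of $K_0$ is a single $I(e)$, $O_0$ and the last $O$ of the preceding gap. It also covers the mirror case at the other end. The three closed intervals do not cover $\hat{\mathbb R}$, so choose a projective coordinate with $\infty$ outside them and $K=(-1,1)$. Orthogonality to $K$ means that the endpoints of $O$, and those of $\tilde O$, are exchanged by $w\mapsto1/w$. Being bounded and containing $-1$ and $1$ respectively, they are $(-1/y,-y)$ and $(y',1/y')$ with $y,y'\in(0,1)$, and have disjoint closures. For all other non-consecutive pairs, use $\overline{O_r}\subset K_r\cup\text{gap}\cup K_{r+1}$, the disjointness of the closed $K$'s and blocks, and the fact that in a chain only consecutive closed intervals meet (as $N\ge1$, the two ends of a chain are different and disjoint).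

**Step 4: sizes.** For $1\le r\le m-1$, $O_r$ is short when the $K$'s and gaps are. One endpoint of $O_0$ lies in $K_1$, hence close to the endpoint of $K_0$ facing the gap; the other is its image under the reflection in the geodesic of the fixed interval $K_0$, which fixes that endpoint of $K_0$. So $O_0$ shrinks to this endpoint; likewise $O_m$. As the $K_r$ $(1\le r\le m)$ and the gaps shrink, all these $K_r$ and all $O_r$ become arbitrarily short, at a distance bounded below from the endpoints of the $l_i$. So (3) holds, (1) holds by Lemma 5, and (2) is clear.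

**Step 5: the polygon.** The open intervals cover $\hat{\mathbb R}$, so the complement $Q$ of the open half planes over them is compact. Each spanning geodesic crosses only those of its two neighbors in the cyclic order, orthogonally. These neighbors have disjoint closed half planes, so they cut off disjoint ends. The remaining segment lies in no other half plane, since all other closed intervals are disjoint from that of the given geodesic. So each interval contributes a side, and $Q$ is a compact right-angled polygon. The number of sides is $8+2(2N+1)+\sum_{10\text{ gaps}}(2m+1)$. This is even, and the numbers $m$ can be any sufficiently large integers, independently. $\square$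

## 8. The reflection group, the surface, and the bent group

**The surface.** Let $W$ be the reflection group of $Q$, a right-angled Coxeter group with strict fundamental domain $Q$, and let $n$ be the even number of sides. Color the sides alternately with two colors. This gives a homomorphism $\mathrm{col}:W\to(\mathbb Z/2)^2$ sending the reflections to the two standard generators. Let $\Gamma=\ker\mathrm{col}$. A torsion element fixes a point, so it is conjugate into the stabilizer of a point of $Q$. This stabilizer is trivial, or generated by one reflection, or by those in two adjacent sides, and $\mathrm{col}$ is injective on it. So $\Gamma$ is torsion free. The sum of the two coordinates of $\mathrm{col}$ is the parity of the word length, so $\Gamma$ preserves orientation. Its index is $4$. So $X=\mathbb H^2/\Gamma$ is a closed oriented surface with $\chi(X)=4(1-\frac n2+\frac n4)=4-n$, that is, genus $\frac n2-1$: **every sufficiently large genus occurs.** (Example of the coloring: a right-angled octagon gives genus $3$.)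

**Lemma 7.** Let $\mathcal L=W\{l_1,\dots,l_4\}$. The members of $\mathcal L$ meeting $Q$ are exactly $l_1,\dots,l_4$. Hence $\mathcal L$ is a locally finite family of disjoint geodesics, the $l_i$ lie in different $W$-orbits, and with the $W$-invariant weights $\theta_i$ the family $\mathcal L$ descends to a weighted multicurve $\lambda$ on $X$.

*Proof.* The line $l_i$ is orthogonal to $s_i^\pm$, hence invariant under $D_i=\langle r_{s_i^+},r_{s_i^-}\rangle$, and $l_i=\bigcup_{d\in D_i}d(l_i\cap Q)$. If $z\in wl_i\cap Q$, then $z=wdy$ with $d\in D_i$, $y\in l_i\cap Q$. As $Q$ is a strict fundamental domain, $z=y\in l_i$ and $wd$ fixes $z$. Since $l_i$ meets no side of $Q$ other than $s_i^\pm$, the stabilizer of $z$ is trivial, $\langle r_{s_i^+}\rangle$ or $\langle r_{s_i^-}\rangle$; it preserves $l_i$. So $wl_i=wdl_i=l_i$. This is the first claim. If $wl_i=l_j$, then $wl_i$ meets $Q$, so $l_j=wl_i=l_i$. The rest follows since every point of $\mathbb H^2$ lies in some $wQ$, the tessellation is locally finite, and $X$ is compact. $\square$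

**Bending $W$.** Let $f_t$ be the bending map along $t\mathcal L$ with $f_t=f^0_t$ on $Q$ and normal upwards on $P_2\cap Q$. For $w\in W$, $f_t\circ w$ with the transported normals is a bending map for the same data. So $f_t\circ w=\rho_t(w)\circ f_t$ for a unique isometry $\rho_t(w)$ of $\mathbb H^3$ respecting the normals. An orientation of $\mathbb H^2$ together with the normals determines an orientation of $\mathbb H^3$, the same for all pieces; so $\rho_t(w)$ preserves orientation iff $w$ does. By uniqueness $\rho_t:W\to\mathrm{Isom}(\mathbb H^3)$ is a homomorphism. It is continuous in $t$, $\rho_0$ is the inclusion, and $\rho_t|_\Gamma$ is the bending of the Fuchsian representation along $t\lambda$.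

**The generators.** We identify $\rho_t(r_s)$ for a side $s$. Let $P'$ be a piece of $\mathcal L$ met by $s\cap Q$, with $P'\cap Q\subset P_a$. Then $f_t=g_a(t)$ on $P'$. The reflection $r_s$ permutes the pieces and fixes the points of $s\cap P'$, so $P'$ is $r_s$-invariant. Hence $\rho_t(r_s)$ acts on $f_t(P')$ as the reflection in $f_t(s\cap P')$ and preserves the normal. So, with $D_s$ the round disc orthogonal to $\hat{\mathbb R}$ with $D_s\cap\hat{\mathbb R}=I_s$, $\rho_t(r_s)$ is the reflection in the circle bounding
$$D_s(t)=g_a(t)D_s. \tag{11}$$
Say that $s$ *belongs to* $a$ if $s$ meets $P_a$. The sides $s_i^\pm$ belong to $i-1$ and $i$. Both give the same disc in (11), since by (4) $g_{i-1}(t)$ and $g_i(t)$ differ by a rotation about $l_i$ on the right, which preserves $D_{s_i^\pm}$. Every other side belongs to exactly one $a$, and then $I_s\subset F_a$. In all cases, if $s$ belongs to $a$, then $D_s(t)$ meets $F_a(t)$.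

## 9. $\rho_t$ is quasi-Fuchsian up to and beyond $t_2$

**Lemma 8.** For $x>x^*$ close to $x^*$ and then $\beta$ small: for all $t\in[0,t_2]$, $D_s(t)$ and $D_{s'}(t)$ have orthogonal boundary circles if $s,s'$ are adjacent, and disjoint closures otherwise.

*Proof.* **Case 1: $s,s'$ belong to a common $a$.** Apply $g_a(t)$ to the planar situation of Lemma 6. Adjacent sides are always in this case, since their common vertex lies in some $P_a$.

**Case 2: $s$ belongs to $i-1$, $s'$ to $i$, and there is no common piece.** Then neither is $s_i^\pm$, so both are at distance $\ge2R'$ from $l_i$. Normalize $l_i=(0,\infty)$, $g_{i-1}(t)=\mathrm{id}$, with $I_s=(b,b')\subset\mathbb R_+$; this is possible because $I_s$ contains no endpoint of $l_i$. By (10), $\overline{D_s}$ lies in the sector $|\arg|\le\varphi$. Likewise $\overline{D_{s'}(t)}$ lies in the closed sector of half-angle $\varphi$ about the ray $\arg=\pm(\pi-t\theta_i)$. By (9) the sectors meet only in $\{0,\infty\}$, and the closed discs avoid $0,\infty$.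

**Case 3: for all choices, $s$ and $s'$ belong to $a<b$ (after a swap) with $b-a\ge2$.** Fix one choice. Then $D_s(t)$ meets $F_a(t)$ and $D_{s'}(t)$ meets $F_b(t)$. The discs of the contact chains have $\zeta$-diameter $\le3\kappa\mu\le r_1$ at $t_1$ (for $\mu$ small) and meet $F_0(t_1)$ or $F_4(t_1)$. So by Step 9 of Section 4, for all $t\in[0,t_2]$ they have $\zeta$-diameter $\le3\Lambda_1\kappa\mu\le\mu/3$.

*Let $(a,b)\ne(0,4)$.* By Lemma 2(a) and compactness the arcs $F_a(t),F_b(t)$ have chordal distance at least some $\Delta_0>0$, uniformly in $t\in[0,t_2]$, $x\in[x^*,1.4]$. For $\mu$ small the chain discs have chordal diameter $<\Delta_0/3$. All other discs have chordal diameter $<\Delta_0/3$ for all $t\in[0,t_2]$ if $\beta$ is small. Indeed, in the chordal metric of $\zeta$, $\hat{\mathbb R}$ is a great circle and $D_s$ is a cap centered on it, with the diameter of $I_s$; and the $g_a(t)$ are uniformly equicontinuous. So the closures are disjoint.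

*Let $(a,b)=(0,4)$.* By (6) the arcs $F_0(t),F_4(t)$ have $\zeta$-distance $\ge\mu$. By Step 5 of Section 4 and (5) they are uniformly bounded in the $\zeta$-plane. So for $\beta$ small (depending on $x$) all discs belonging to $0$ or $4$ have $\zeta$-diameter $\le\mu/3$ for all $t\in[0,t_2]$, and their closures are disjoint. $\square$

**Proposition 9.** With $x,\beta$ as in Lemma 8, there is $\delta>0$ such that $\rho_t|_\Gamma$ is quasi-Fuchsian for $0\le t<t_2+\delta$. In particular $t_2<t_0$.

*Proof.* **Step 1: a little beyond $t_2$.** For the now fixed $Q$ there are finitely many discs, varying continuously with $t$. Adjacent circles are orthogonal for all $t<1$ (Case 1 above), and disjointness of closures is an open condition. So the conclusion of Lemma 8 holds for $t\in[0,t_2+\delta)$ for some $\delta>0$. Fix such a $t$.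

**Step 2: discreteness and faithfulness.** Let $\mathcal P_t\subset\mathbb H^3$ be the complement of the open half spaces over the $D_s(t)$. The plane over $\partial D_s(t)$ meets only the closed half spaces of the two neighbors of $s$, and these are disjoint. Hence a part of the plane is a face of $\mathcal P_t$, and $\mathcal P_t$ has nonempty interior. By Poincaré's theorem $\rho_t(W)$ is discrete with fundamental polyhedron $\mathcal P_t$, and it is presented by $r_s^2=1$ and $(r_sr_{s'})^2=1$ for adjacent $s,s'$. This is the presentation of $W$, so $\rho_t:W\to\rho_t(W)$ is an isomorphism.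

**Step 3: convex cocompactness.** Let $\xi\in\hat{\mathbb C}$ be an ideal point of $\mathcal P_t$. It lies in no open disc $D_s(t)$, and on no circle, on one circle, or on exactly two circles, which are orthogonal. Applying the group of order $1$, $2$ or $4$ generated by the reflections in these circles, we see that a neighborhood of $\xi$ is covered by one, two or four translates of the closure of $\mathcal P_t$. The orbit of an interior point of $\mathcal P_t$ has at most one point in each translate, so it does not accumulate at $\xi$: $\xi$ is not a limit point. Let $\mathcal C$ be the convex hull of the limit set in $\mathbb H^3$. Its closure meets $\hat{\mathbb C}$ only in the limit set, so $\mathcal C\cap\mathcal P_t$ has no ideal point and is compact. Its translates cover $\mathcal C$. So $\rho_t(W)$ acts cocompactly on $\mathcal C$, that is, it is convex cocompact; hence so is the finite-index subgroup $\rho_t(\Gamma)$.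

**Step 4: the limit set.** For a convex cocompact group the limit set is equivariantly homeomorphic to the Gromov boundary, so the limit set of $\rho_t(\Gamma)$ is a Jordan curve equivariantly homeomorphic to $\partial\Gamma=S^1$. Each $\rho_t(\gamma)$, $\gamma\in\Gamma$, preserves the orientation of $\hat{\mathbb C}$ and of this curve, so it does not exchange the two complementary discs. Thus $\rho_t|_\Gamma$ is quasi-Fuchsian. $\square$

## 10. Sparse windows: $H(\rho_{t_2})<1+\eta$

The idea: a ball of radius $R'$ sees at most one copy of the window, where Lemma 4 applies; then local control implies global control.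

**Lemma 10.** Let $B$ be an open ball of radius $R'$ in $\mathbb H^2$. All lines of $\mathcal L$ meeting $B$ belong to $w\{l_1,\dots,l_4\}$ for a single $w\in W$.

*Proof.* Suppose at least two lines meet $B$; otherwise this is trivial. Fix $y\in m\cap B$ with $m\in\mathcal L$, $m=wl_i$, and put $D=D_i$. By Lemma 6(1) all sides of the polygons $wdQ$, $d\in D$, other than the sides $wds_i^\pm$ crossing $m$, are at distance $\ge2R'$ from $m$. The union $\bigcup_{d\in D}wdQ$ is closed, and its boundary is contained in these other sides, because the neighbor of $wdQ$ across $wds_i^\pm$ is again in the union. So it contains the open $2R'$-ball about $y$.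

Let $y'\in m'\cap B$, $m'\in\mathcal L$, $m'\ne m$. Then $d(y,y')<2R'$, so $y'\in wdQ$ for some $d\in D$. By Lemma 7, $m'=wdl_j$ for some $j$, and $j\ne i$ because $wdl_i=m$. If $y\notin wdQ$, the segment $yy'$ meets the boundary of $wdQ$ at a point at distance $<2R'$ from $y\in m$, hence on $wds_i^+$ or $wds_i^-$. This point has distance $<2R'$ from $y'\in wdl_j$, contradicting $d(l_j,s_i^\pm)\ge2R'$. If $y$ lies on $wds_i^\pm$, the point $y$ itself gives the same contradiction. Other sides of $wdQ$ do not contain $y$. Hence $y$ is interior to $wdQ$, which is thus the unique polygon of the tessellation containing $y$. It does not depend on $m'$. So every line meeting $B$ is in $wd\{l_1,\dots,l_4\}$. $\square$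

Consequently, up to an isometry of $\mathbb H^3$, $f_{t_2}|_B$ coincides with the restriction of $f^0_{t_2}\circ w^{-1}$ to $B$: both bend along the same lines inside the convex set $B$, with the same weights, towards their normals. By Lemma 4,
$$d(f_{t_2}y,f_{t_2}y')\ge d(y,y')-C\qquad\text{for }y,y'\text{ in a common open ball of radius }R'. \tag{12}$$

**Local to global.** Let $x_0,x_1,\dots$ be points at spacing $L$ along a geodesic of $\mathbb H^2$ and $p_i=f_{t_2}(x_i)$. As $f_{t_2}$ is $1$-Lipschitz and $L<R'$, (12) in the ball about $x_i$ gives $L-C\le d(p_i,p_{i+1})\le L$ and $d(p_{i-1},p_{i+1})\ge2L-C$. So $(p_{i-1}|p_{i+1})_{p_i}\le C/2$. We claim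
$$(p_0|p_{i+1})_{p_i}\le\tfrac C2+\delta_0\qquad(i\ge1).$$
For $i=1$ this is clear. If it holds for $i-1$, then from $(p_0|p_{i-1})_{p_i}+(p_0|p_i)_{p_{i-1}}=d(p_{i-1},p_i)$ we get
$$(p_0|p_{i-1})_{p_i}\ge L-\tfrac32C-\delta_0>\tfrac C2+\delta_0,$$
as $L>2C+2\delta_0$. Since $\min\{(p_0|p_{i-1})_{p_i},(p_0|p_{i+1})_{p_i}\}\le(p_{i-1}|p_{i+1})_{p_i}+\delta_0\le\frac C2+\delta_0$, the minimum must be the second term, and the claim follows for $i$. Hence
$$d(p_0,p_{i+1})=d(p_0,p_i)+d(p_i,p_{i+1})-2(p_0|p_{i+1})_{p_i}\ge d(p_0,p_i)+L-2C-2\delta_0,$$
and $d(p_0,p_k)\ge k(L-2C-2\delta_0)$ for all $k$.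

**Lengths.** Let $\gamma\in\Gamma\setminus\{1\}$, take the $x_i$ on its axis in the direction of translation, and write $\ell_X=\ell_{\rho_0}$. For $k=\lfloor j\,\ell_X(\gamma)/L\rfloor$ we have $d(x_k,\gamma^jx_0)<L$, and $\rho_{t_2}(\gamma)^jp_0=f_{t_2}(\gamma^jx_0)$. So $d(p_0,\rho_{t_2}(\gamma)^jp_0)\ge k(L-2C-2\delta_0)-L$. Dividing by $j\to\infty$,
$$\ell_{\rho_{t_2}}(\gamma)\ge\Bigl(1-\frac{2C+2\delta_0}L\Bigr)\ell_X(\gamma). \tag{13}$$

**Counting.** The number of conjugacy classes with $\ell_X\le T$ is $O(e^T)$. Each has a representative whose axis meets a fixed compact fundamental domain; this representative moves a fixed point by at most $T+\mathrm{const}$, and orbit points in a ball are counted by area. So (13) and (8) give $H(\rho_{t_2})\le\bigl(1-\frac{2C+2\delta_0}L\bigr)^{-1}<1+\eta$.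

## 11. A free product at the contact: $H(\rho_{t_1})\ge s_0$

**Step 1: the free product and its conjugacy classes.** Sending $r_j$ to the reflection in the $j$-th $A$-side, and $r'_j$ to that in the $j$-th $B$-side, respects all relations of $A_N$ and $A_N'$. So it defines a homomorphism $W_0:=A_N*A_N'\to W$. In the other direction, send the remaining generators of $W$ to $1$. The relations of $W$ are $r_s^2$ and $(r_sr_{s'})^2$ for adjacent sides; two $A$-sides are adjacent only if they are consecutive, where $r_j,r_{j+1}$ commute, likewise for $B$, and no $A$-side is adjacent to a $B$-side. So this is a well-defined homomorphism $W\to W_0$, and the composition $W_0\to W\to W_0$ is the identity. Hence $W_0\subset W$ and $W\to W_0$ is a retraction. In particular, elements of $W_0$ that are conjugate in $W$ are conjugate in $W_0$.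

**Step 2: the sums at time $t_1$.** In the coordinate $\mathcal S\zeta$, by (11) and the definition of the chains, $\rho_{t_1}$ sends the generators of $W_0$ to the reflections in $T_A(C_j)$ and $T_B(C_j')$. As $x\downarrow x^*$ they converge to the reflections in $C_j$ and $C_j'$. As $E,E'$ are finite, (7) gives for $x$ close to $x^*$, with $o$ placed in this coordinate,
$$\Sigma_A:=\sum_{a\in E}e^{-s_0d(o,\rho_{t_1}(a)o)}>1,\qquad\Sigma_B:=\sum_{b\in E'}e^{-s_0d(o,\rho_{t_1}(b)o)}>1. \tag{14}$$
Here we use that both chains are seen from the same point $o$ at the scale of the gap.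

**Step 3: words.** For $k\ge1$ let $\mathcal W_k$ be the set of elements $w=a_1b_1\cdots a_kb_k$ with $a_\nu\in E$, $b_\nu\in E'$. These expressions are cyclically reduced normal forms in $A_N*A_N'$. So they represent pairwise distinct nontrivial elements, and two of them are conjugate in $W_0$ only if they are cyclic permutations of each other. Since a permutation must start again with a letter of $E$, each conjugacy class of $W$, and a fortiori of $\Gamma$, contains at most $k$ elements of $\mathcal W_k$. Put $c(a)=e^{-s_0d(o,\rho_{t_1}(a)o)}$, similarly $c(b)$, and $c(w)=\prod_\nu c(a_\nu)c(b_\nu)$. The triangle inequality gives $\ell_{\rho_{t_1}}(w)\le d(o,\rho_{t_1}(w)o)\le\sum_\nu\bigl(d(o,\rho_{t_1}(a_\nu)o)+d(o,\rho_{t_1}(b_\nu)o)\bigr)$, that is, $e^{-s_0\ell_{\rho_{t_1}}(w)}\ge c(w)$ (for $w\in\Gamma$).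

**Step 4: words in $\Gamma$.** Only words in $\Gamma=\ker\mathrm{col}$ count. Let $k$ be even. Averaging over the four characters $\chi$ of $(\mathbb Z/2)^2$, which take the values $\pm1$,
$$\sum_{w\in\mathcal W_k\cap\Gamma}c(w)=\frac14\sum_\chi\Bigl(\sum_{a\in E}\chi(\mathrm{col}\,a)c(a)\Bigr)^k\Bigl(\sum_{b\in E'}\chi(\mathrm{col}\,b)c(b)\Bigr)^k\ge\frac14(\Sigma_A\Sigma_B)^k,$$
since all four terms are nonnegative and the trivial character contributes $(\Sigma_A\Sigma_B)^k$. Hence
$$\sum_{[\gamma]\subset\Gamma,\ \gamma\ne1}e^{-s_0\ell_{\rho_{t_1}}(\gamma)}\ge\frac1{4k}(\Sigma_A\Sigma_B)^k\qquad\text{for all even }k.$$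
By (14) the right side is unbounded, so the left side is infinite. If $H(\rho_{t_1})<s'<s_0$, then the number of classes with $\ell_{\rho_{t_1}}\le T$ is $O(e^{s'T})$, and the left side would converge. So $H(\rho_{t_1})\ge s_0$.

## 12. The order of the constants and the end of the proof of the Theorem

It remains to see that the choices do not run in a circle. They are made in this order:

1. the data of the window, $M$, $\varepsilon$, $x^*$, $t_2$;
2. $\Lambda_1,r_1,\kappa$;
3. $N,E,E',s_0$;
4. $C$ from Lemma 4, which holds uniformly for $x\in[x^*,1.4]$;
5. given $\eta$, the numbers $L$ and $R'$;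
6. $x>x^*$ close to $x^*$ (that is, $\mu$ small), for Lemmas 6 and 8 and for (14); this fixes $t_1$;
7. $\beta$ and the polygon $Q$.

The number $s_0$ is fixed before $\eta$ enters. In the last step all sufficiently large even numbers of sides are available, so all genera $g\ge g_0$ occur, with $g_0$ depending on $\eta$. We have $0<t_1<t_2$ by Step 8 of Section 4, $t_2<t_0$ by Proposition 9, and the two entropy bounds by Sections 10 and 11. This proves the Theorem. $\blacksquare$

## 13. An open set of pairs $(X,\lambda)$

We prove the Complement with three standard facts.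

* (i) The conjugacy class of the bending holonomy depends continuously on $(X,\lambda,t)\in\mathcal T(S)\times\mathcal{ML}(S)\times[0,\infty)$ (Epstein–Marden).
* (ii) Quasi-Fuchsian representations form an open subset of the space of representations up to conjugacy (Marden).
* (iii) On this set $H$ equals the Hausdorff dimension of the limit set (Sullivan), which is a continuous, indeed real-analytic, function (Bowen, Ruelle).

Let $(X,\lambda)$ and $t_1<t_2$ be as in the Theorem. By (i) and (ii) the set of $(X',\lambda',t)$ for which the bent representation is quasi-Fuchsian is open, and it contains $\{(X,\lambda)\}\times[0,t_2]$. By compactness of $[0,t_2]$, for all $(X',\lambda')$ near $(X,\lambda)$ the bent representations are quasi-Fuchsian for all $t\in[0,t_2]$; openness in $t$ then gives $t_2<t_0$ for $(X',\lambda')$. We have $H(\rho_{t_1})\ge s_0>s_0'$ and $H(\rho_{t_2})<1+\eta$ for $(X,\lambda)$. By (i) and (iii) both entropies depend continuously on $(X',\lambda')$, so the strict inequalities $H(\rho_{t_1})>s_0'$ and $H(\rho_{t_2})<1+\eta$ persist in a neighborhood of $(X,\lambda)$. $\blacksquare$
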